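# Withdrawable biases and the product $\mathrm{occ}(x)\cdot\mathrm{occ}(\bar x)$ in unsatisfiable $k$-CNF formulas

## 1. A coin whose bias can be withdrawn

Take three boolean variables $x,y,z$ and independent random numbers $U_x,U_y,U_z$, uniform on $[0,1]$. Let $y$ be true iff $U_y\le\frac12$ and $z$ be true iff $U_z\le\frac12$. Fix a small $\gamma>0$ and consider the clauses $D=x\vee y$ and $C=\bar x\vee z$. We want $D$ to be false with probability less than $\frac14$.

The obvious move is to bias $x$: let $x$ be true iff $U_x\le\frac12+\gamma$. Then $\Pr[D\text{ false}]=\frac12(\frac12-\gamma)$, which is better, but $\Pr[C\text{ false}]=\frac12(\frac12+\gamma)$, which is worse. Here is a rule that does not hurt $C$: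

$$x\text{ is true}\iff U_x\le\tfrac12+\gamma\cdot[z\text{ is true}].$$

So $x$ gets its bias *unless* $C$ needs $\bar x$, that is, unless the rest of $C$ has failed; then the bias is withdrawn. Now

* $C$ is false iff $z$ is false and $U_x\le\frac12$, which has probability exactly $\frac14$, as with fair coins;
* $D$ is false with probability $\frac12\left(\frac12(\frac12-\gamma)+\frac12\cdot\frac12\right)=\frac14-\frac\gamma4$.

The clause $D$ gains and $C$ loses nothing. In general, $C$ will have many literals besides $\bar x$. The withdrawal is then a rare event, and $D$ gains almost the full $\gamma$.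

There is one trap. Replace $D$ by $D'=x\vee z$. Then $D'$ is false iff $z$ is false and $U_x>\frac12$, with probability exactly $\frac14$: no gain. The failure of $z$ is part of the failure of $D'$ *and* the cause of the withdrawal. Sharing the literal $z$ with $C$ spoils the gain. (Sharing it with opposite sign does not: $x\vee\bar z$ is false with probability $\frac12(\frac12-\gamma)$.)

These notes use this construction, on all variables at once and combined with ordinary fixed biases, to show that a CNF formula with restricted occurrence numbers is satisfiable.

## 2. The product $\mathrm{occ}(x)\cdot\mathrm{occ}(\bar x)$, and small $k$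

A *literal* is a boolean variable $x$ or its negation $\bar x$ (and $\bar{\bar x}=x$). A *clause* is a disjunction of literals, containing neither the same literal twice nor both a variable and its negation; we treat it as a set of literals. A *CNF formula* is a conjunction of clauses, and a *$k$-CNF formula* is one in which every clause has exactly $k$ literals. For a literal $u$, $\mathrm{occ}_F(u)$ is the number of clauses of $F$ that contain $u$.

The following question is from Dominik Scheder and Philipp Zumstein, "Unsatisfiable CNF Formulas need many Conflicts", arXiv:0806.1148 (2008): *is there a number $a>2$ such that, for all sufficiently large $k$, every unsatisfiable $k$-CNF formula contains a variable $x$ with $\mathrm{occ}_F(x)\cdot\mathrm{occ}_F(\bar x)\ge a^k$?* Let $\mathrm m(k)$ be the minimum, over all unsatisfiable $k$-CNF formulas $F$, of $\max_x\mathrm{occ}_F(x)\,\mathrm{occ}_F(\bar x)$.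

**Theorem 1.** Let $\varepsilon=10^{-11}$ and $a=2^{1+\varepsilon}>2$. There is $k_0$ such that for all $k\ge k_0$ every unsatisfiable $k$-CNF formula (indeed, every unsatisfiable CNF formula all of whose clauses have at least $k$ literals) contains a variable $x$ with $\mathrm{occ}_F(x)\cdot\mathrm{occ}_F(\bar x)\ge a^k$.

**Theorem 2.** Let $G(\sigma)=-\log_2(1-2^{-\sigma})$, $I=\int_0^1\frac{d\sigma}{\sigma+G(\sigma)}$ and $\tau_0=2e^{-I}$. For every $\tau>\tau_0$ and all sufficiently large $k$ there is an unsatisfiable $k$-CNF formula with $\mathrm{occ}(x)\,\mathrm{occ}(\bar x)\le2^{\tau k}$ for all variables $x$. Moreover $2^{\tau_0}<2.61$.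

So the answer is yes, and
$$2^{1+10^{-11}}\le\liminf_{k\to\infty}\mathrm m(k)^{1/k}\le\limsup_{k\to\infty}\mathrm m(k)^{1/k}\le2^{\tau_0}<2.61 .$$
In particular no $a\ge2.61$ works: choose $\tau$ with $\tau_0<\tau<\log_2 2.61$. The exact value is not determined here.

**The cases $k=1,2$ by hand.** For $k=1$ the formula $x\wedge\bar x$ gives $\mathrm m(1)=1$, since an unsatisfiable $1$-CNF must contain both $x$ and $\bar x$ for some $x$.

For $k=2$ the formula
$$(b\vee d)\wedge(\bar b\vee c)\wedge(\bar b\vee\bar c)\wedge(\bar d\vee e)\wedge(\bar d\vee\bar e)$$
is unsatisfiable: the second and third clauses force $b$ false, the last two force $d$ false, and the first clause fails. The products are $1\cdot2$ for $b$ and $d$, and $1\cdot1$ for $c$ and $e$. So $\mathrm m(2)\le2$. Conversely, suppose all products are at most $1$ in a $2$-CNF $F$. As long as some occurring literal $u$ has $\mathrm{occ}(\bar u)=0$, delete the clauses containing $u$; they can be satisfied by setting $u$ true, so satisfiability of the rest implies that of $F$. In what remains each variable occurs exactly once positively and once negatively. Any $s$ clauses contain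 $2s$ occurrences, hence at least $s$ variables. By Hall's theorem we can assign to each clause its own variable, which we use to satisfy that clause. So $F$ is satisfiable, and $\mathrm m(2)=2$.

**An easy upper bound.** All $2^k$ clauses on $k$ fixed variables form an unsatisfiable $k$-CNF in which each literal occurs $2^{k-1}$ times. So $\mathrm m(k)\le4^{k-1}$.

## 3. Fair coins: every $a<2$ works

**Local Lemma (form used here).** Let $\mathcal E$ be a finite collection of events, each $E$ determined by a finite nonempty set $\mathrm{vbl}(E)$ of mutually independent random variables. If for every $E$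
$$\Pr[E]<\tfrac12\qquad\text{and}\qquad\sum_{E'\ne E,\ \mathrm{vbl}(E')\cap\mathrm{vbl}(E)\ne\emptyset}\Pr[E']\le\tfrac14,$$
then with positive probability no event of $\mathcal E$ occurs.

This follows from the general Lovász Local Lemma, which asks for numbers $x_E\in[0,1)$ with $\Pr[E]\le x_E\prod(1-x_{E'})$, the product being over the $E'\neq E$ that share a random variable with $E$. Take $x_E=2\Pr[E]$. Then $\prod(1-2\Pr[E'])\ge1-2\sum\Pr[E']\ge\frac12$, so $x_E\prod(1-x_{E'})\ge\Pr[E]$.

**Warm-up.** Let $a<2$. We show that for large $k$ every unsatisfiable $k$-CNF $F$ has a variable with product at least $a^k$. As in the case $k=2$, delete clauses containing a literal whose negation does not occur, until none is left. The rest is still unsatisfiable, hence nonempty, and every variable in it occurs with both signs. Set each variable by a fair coin and let $E_D$ be the event that clause $D$ is false; $\Pr[E_D]=2^{-k}$. If $\mathrm{occ}(v)+\mathrm{occ}(\bar v)\le2^k/(4k)$ for all $v$, then the neighbors of $E_D$ have total probability at most $k\cdot\frac{2^k}{4k}\cdot2^{-k}=\frac14$, and the formula is satisfiable (for $k\ge2$), a contradiction.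 So some variable has $\mathrm{occ}(v)+\mathrm{occ}(\bar v)>2^k/(4k)$. One of the two numbers exceeds $2^k/(8k)$ and the other is at least $1$. The product exceeds $2^k/(8k)\ge a^k$ for large $k$.

**Where this stops.** If products up to $2^{(1+\varepsilon)k}$ are allowed, a literal may occur in $2^{(1+\varepsilon)k}$ clauses, each false with probability $2^{-k}$. The sum in the Local Lemma is then $2^{\varepsilon k}$. To repair this we must lower the probability $2^{-k}$ of failure, or reduce the number of events in which a frequent literal takes part. We do the second first.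

## 4. Types, and events that ignore the frequent literals

**Reductions.** It suffices to treat $k$-CNF formulas. If all clauses have at least $k$ literals, replace each by a sub-clause of size exactly $k$; this preserves unsatisfiability and increases no $\mathrm{occ}$.

From here to the end of Section 10, $F$ is a $k$-CNF with $\mathrm{occ}(x)\,\mathrm{occ}(\bar x)<a^k=2^{(1+\varepsilon)k}$ for all $x$, and the goal is to show that $F$ is satisfiable if $k$ is large. Repeatedly delete all clauses containing a literal $u$ with $\mathrm{occ}(\bar u)=0$. This preserves the hypothesis, and satisfiability of the remainder implies that of $F$ (set $u$ true). If nothing remains we are done. So we assume that every occurring literal $u$ has $\mathrm{occ}(u)\ge1$ and $\mathrm{occ}(\bar u)\ge1$.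

**Definition (type).** For a literal $u$ put $t(u)=\frac1k\log_2\mathrm{occ}(u)$, so that $\mathrm{occ}(u)=2^{t(u)k}$. Then
$$t(u)\ge0,\qquad t(u)+t(\bar u)\le1+\varepsilon,\qquad t(u)\le1+\varepsilon .$$
For a clause $D$ let
$$D_{\le\theta}=\{u\in D:t(u)\le\theta\},\qquad M_D(\theta)=|D_{\le\theta}|/k,\qquad N_D(\theta)=1-M_D(1-\theta).$$
So $M_D(\theta)$ is the fraction of literals of $D$ of type at most $\theta$, and $N_D(\theta)$ the fraction of type greater than $1-\theta$.

For instance, if all literals of $D$ occur $2^{k/2}$ times, then $M_D(\theta)$ is $0$ for $\theta<\frac12$ and $1$ for $\theta\ge\frac12$.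

**Ignoring frequent literals.** Suppose $M_D(\theta)\ge\theta+\eta$ for some $\theta$ and some constant $\eta>0$. Let the bad event for $D$ be the larger event "all literals of $D_{\le\theta}$ are false". With fair coins it has probability at most $2^{-(\theta+\eta)k}$, and it only involves literals $u$ of type at most $\theta$, each of which lies in at most $2^{\theta k}$ clauses. The sum over such events at a fixed literal is about $2^{-\eta k}$, with room to spare; in particular the coins may be slightly biased without harm. So the only worrying clauses are those with $M_D(\theta)<\theta+\eta$ for all $\theta$.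

**Definition (dangerous).** A clause $D$ is *dangerous* if $M_D(\theta)<\theta+\eta$ for all $\theta\in[0,1+\varepsilon]$.

**The constants.** We fix them now.
$$\delta=\tfrac1{10},\quad\kappa=\tfrac1{400},\quad L=200,\quad\eta=5\cdot10^{-6},\quad\gamma=10^{-9},\quad\varepsilon=10^{-11},\quad c=\tfrac2{\ln2}\in(2.885,2.886),$$
$$\Theta=\{\tfrac\delta2,\,2\delta,\,3\delta\}=\{0.05,\,0.2,\,0.3\}.$$
Here $\eta$ measures danger, $L\gamma$ will be the unit of fixed bias, $\gamma$ the withdrawable bias, and $\kappa$ the imbalance that fixed biases can exploit. The constant $c$ enters because $\log_2(1+y)\le y/\ln2$: for $0\le s<\frac12$,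
$$\log_2(\tfrac12+s)\le-1+cs,\qquad\log_2(\tfrac12-s)\le-1-cs. \tag{1}$$
We shall also use
$$c(3L+1)\gamma<2.886\cdot601\cdot10^{-9}<1.74\cdot10^{-6}<\eta/2. \tag{2}$$

## 5. Fixed biases and the clauses they cannot improve

**Definition (heavy, light).** For $0<\theta\le3\delta$ let $V_\theta$ be the set of variables having a literal $u$ with $t(u)>1-\theta$. Since $2(1-3\delta)=1.4>1+\varepsilon$, this $u$ is unique; it is called *heavy* and $\bar u$ *light*. Then $t(\bar u)\le1+\varepsilon-t(u)<\theta+\varepsilon$. Literals of variables outside $V_{3\delta}$ are *neutral*.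

The sets $V_\theta$ grow with $\theta$, and which literal is heavy does not depend on $\theta$. The number of heavy literals of $V_\theta$-variables in a clause $D$ is $N_D(\theta)k$. Let $\ell_D(\theta)k$ be the number of light literals of $V_\theta$-variables in $D$. Light literals of $V_\theta$-variables have type below $\theta+\varepsilon$, so
$$\ell_D(\theta)\le M_D(\theta+\varepsilon). \tag{3}$$
Put $I_\theta(D)=N_D(\theta)-\ell_D(\theta)$, the imbalance of $D$ at level $\theta$.

**Dangerous clauses are never badly unbalanced the wrong way.** If $D$ is dangerous and $0<\theta\le3\delta$, then $N_D(\theta)=1-M_D(1-\theta)>1-(1-\theta+\eta)$, and by (3) $\ell_D(\theta)<\theta+\varepsilon+\eta$. Thus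
$$N_D(\theta)>\theta-\eta,\qquad\ell_D(\theta)<\theta+\varepsilon+\eta,\qquad I_\theta(D)>-(2\eta+\varepsilon). \tag{4}$$

**The sensible first try.** Fix one $\theta$, and set the heavy literal of each $V_\theta$-variable true with probability $\frac12+\beta$, all independently. By (1),
$$\log_2\Pr[D\text{ is false}]\le-k-c\beta\,I_\theta(D)\,k .$$
If $I_\theta(D)\ge\kappa$ this is a gain of a constant factor in the exponent, exactly what we need.

**Where it stops.** Nothing forces $I_\theta(D)$ to be bounded away from $0$. Suppose $D$ has $h$ heavy and $h+g$ light literals of $V_\theta$-variables. Then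
$$\Pr[D\text{ is false}]=2^{-k}(1-4\beta^2)^h(1+2\beta)^g .$$
When $g=0$ the first-order effects of $\beta$ cancel, and only the second-order gain $-h\log_2(1-4\beta^2)\approx2c\beta^2h\le c\beta^2k$ is left (as $2h\le k$). But (4) does not exclude $g=2\eta k$, which costs a first-order amount $\approx c\beta\cdot2\eta k$. In the non-dangerous clauses we can only afford $c\beta\le\eta/2$ or so, in particular $\beta<\eta$, and then the loss exceeds the gain. So this estimate does not bring the failure probability of a nearly balanced dangerous clause below $2^{-k}$. (This says that the estimate fails; it does not say that no choice of fixed biases could succeed.)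

**Example (a balanced clause).** Let $k>400$ be divisible by $20$, and suppose $D=\{u_1,\dots,u_k\}$ with $\mathrm{occ}(u_i)=2^i$ and $\mathrm{occ}(\bar u_i)=2^{k-i}$, so $t(u_i)=i/k$ and $t(\bar u_i)=1-i/k$. For $\theta\in[0,1]$ we have $M_D(\theta)=\lfloor\theta k\rfloor/k\le\theta$, and for $\theta\in(1,1+\varepsilon]$ we have $M_D(\theta)=1<\theta$; so $D$ is dangerous. Let $\theta\in\Theta$; then $\theta k$ is an integer. The literal $u_i$ is a heavy literal of a $V_\theta$-variable iff $i/k>1-\theta$, which holds for $\theta k$ values of $i$. It is a light one iff $t(\bar u_i)=1-i/k>1-\theta$, that is, $i/k<\theta$, which holds for $\theta k-1$ values. So $I_\theta(D)=1/k<\kappa$ for all three $\theta\in\Theta$.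

The way past balanced clauses is the coin of Section 1. A balanced clause has both heavy and light literals in quantity. A bias that is withdrawn whenever a light literal is needed gives the heavy ones a gain that the light ones do not have to pay for. The balanced clauses also have many literals of small type, and this makes withdrawals rare.

## 6. Three classes of clauses

The class of a clause determines which of the three devices (ignoring frequent literals, fixed bias, withdrawable bias) deals with it.

**Definition (classes).**

* Class I: $D$ is not dangerous.
* Class II: $D$ is dangerous and $I_\theta(D)\ge\kappa$ for some $\theta\in\Theta$.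
* Class III: $D$ is dangerous and $I_\theta(D)<\kappa$ for all $\theta\in\Theta$.

**Examples.** If all literals of $D$ have type $\frac12$, then $M_D(\frac12)=1$ and $D$ is in class I. If all have type $1$, then $M_D(\theta)=0$ for $\theta<1$ and $M_D(\theta)=1<\theta+\eta$ for $\theta\geq 1$, so $D$ is dangerous; all its literals are heavy and none is light, so $I_\theta(D)=1$ and $D$ is in class II. The balanced clause of Section 5 is in class III.

**Definition (the variables with a withdrawable bias).** Let $X=V_\delta\setminus V_{\delta/2}$. For $x\in X$ we let the symbol $x$ also denote the heavy literal. Then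
$$1-\delta<t(x)\le1-\delta/2,\qquad t(\bar x)<\delta+\varepsilon. \tag{5}$$
The upper bound on $t(x)$, which is why $V_{\delta/2}$ was removed, will matter at one place in Section 10.

**What class III gives.** Let $D$ be in class III. For $\theta\in\Theta$, (4) gives $\ell_D(\theta)=N_D(\theta)-I_\theta(D)>\theta-\eta-\kappa$. With $\theta=2\delta$ and $\theta=3\delta$ and (3),
$$|D_{\le2\delta+\varepsilon}|>0.197k,\qquad|D_{\le3\delta+\varepsilon}|>0.297k, \tag{6}$$
since $\eta+\kappa=0.002505$. With $\theta=\delta/2$ we get $N_D(\delta/2)=I_{\delta/2}(D)+\ell_D(\delta/2)<\kappa+\frac\delta2+\varepsilon+\eta$. The heavy $X$-literals of $D$ are exactly its literals of type in $(1-\delta,1-\delta/2]$, so their number is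
$$\big(N_D(\delta)-N_D(\delta/2)\big)k>\big(\delta-\eta-\kappa-\tfrac\delta2-\varepsilon-\eta\big)k=\big(\tfrac\delta2-\kappa-2\eta-\varepsilon\big)k>0.047k. \tag{7}$$
So a class III clause has many literals of small type and many heavy $X$-literals.

**Definition (test set).** For a class III clause $C$ let $T(C)=C_{\le2\delta+\varepsilon}$. By (5), $T(C)$ contains every light $X$-literal of $C$. By (6), $|T(C)|>0.197k$.

## 7. The random assignment

For each variable $v$ let $U_v$ be uniform on $[0,1]$, all independent.

* If $v\notin V_{3\delta}$ (a neutral variable), put $\beta_v=0$, and let $v$ be true iff $U_v\le\frac12$.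
* If $v\in V_{3\delta}$, put $\beta_v=L\gamma\cdot|\{\theta\in\Theta:v\in V_\theta\}|\le3L\gamma$. The heavy literal of $v$ is set true iff
$$U_v\le\tfrac12+\beta_v+\gamma\cdot[\,v\in X\text{ and }v\text{ is not exceptional}\,].$$

"Exceptional" means that the bias $\gamma$ is withdrawn. It is to be a function of the $U$'s, and to define it without circularity we need versions of "false" that depend on one $U_v$ only.

**Definition (w-false and b-false).** Let $u$ be a literal of the variable $v$.

* A heavy $u$ is *w-false* iff $U_v>\frac12+\beta_v$. A light $u$ is w-false iff $U_v\le\frac12+\beta_v+\gamma[v\in X]$. A neutral $u$ is w-false iff it is false.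
* *b-false* is the same, except that a light $u$ is b-false iff $U_v\le\frac12+\beta_v$.

The letters stand for *weakly* false and false at the *base* bias $\beta_v$. *Every false literal is w-false*: a heavy literal is false iff $U_v$ exceeds a threshold that is at least $\frac12+\beta_v$, and a light one is false iff $U_v$ is at most a threshold that is at most $\frac12+\beta_v+\gamma[v\in X]$. The two notions differ only for light literals of variables in $X$.

**Example.** Let $x\in X$. Then $x\in V_{2\delta}$ and $x\in V_{3\delta}$ but $x\notin V_{\delta/2}$, so $\beta_x=2L\gamma=400\gamma$. The literal $x$ is w-false, and b-false, iff $U_x>\frac12+400\gamma$. The literal $\bar x$ is w-false iff $U_x\le\frac12+401\gamma$ and b-false iff $U_x\le\frac12+400\gamma$. When $U_x\in(\frac12+400\gamma,\frac12+401\gamma]$, the truth value of $x$ depends on whether $x$ is exceptional.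

**Definition (exceptional).** A variable $x\in X$ is *exceptional* if there is a class III clause $C\ni\bar x$ such that all literals in $T(C)\setminus\{\bar x\}$ are w-false. Such a $C$ is a *witness*.

Since w-falseness depends only on the $U$'s, the assignment is well defined.

**Claim A.** If a class III clause $D$ is false, then all its literals are b-false.

*Proof.* This is the point of the withdrawal: a false clause has triggered it for all its own light $X$-literals. All literals of $D$ are false, hence w-false. For every light $X$-literal $\bar x\in D$, the clause $C=D$ is a witness that $x$ is exceptional. So the threshold of $x$ is $\frac12+\beta_x$, and "$\bar x$ is false" means $U_x\le\frac12+\beta_x$, i.e. $\bar x$ is b-false. For all other literals w-false and b-false coincide. $\square$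

## 8. Linked literals and the list of bad events

The clause $D'=x\vee z$ of Section 1 gained nothing because it shared a literal with the witness. This is what the next definition records.

**Definition (linked).** Let $D$ be of class III and $x\in D$ a heavy $X$-literal. Call $x$ *linked in $D$* if there is a class III clause $C\ni\bar x$ with $T(C)\cap D\ne\emptyset$. Let $L(D)$ be the set of linked literals of $D$, and $\mathrm{Un}(D)$ the set of its unlinked heavy $X$-literals. $D$ is of class III-a if $|L(D)|\ge\frac\delta4k=0.025k$, and of class III-b otherwise.

If $D$ is of class III-b, then by (7)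
$$|\mathrm{Un}(D)|>0.047k-0.025k>0.02k. \tag{8}$$

In class III-b the gain will come from the unlinked literals. In class III-a we use a different fact: given $x$, there are few clauses in which $x$ can be linked. We get to such a $D$ from $x$ by going to $C\ni\bar x$ (few, as $\bar x$ has small type), choosing a literal $w\in T(C)$ (which again has small type), and going to $D\ni w$. So in $D$ the linked literals behave like literals of small type, and the device of Section 4 applies.

**The bad events.**

1. $D$ of class I: fix $\theta_D\in[0,1+\varepsilon]$ with $M_D(\theta_D)\ge\theta_D+\eta$. $E_D$: all literals of $D_{\le\theta_D}$ are w-false.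
2. $D$ of class II. $E_D$: all literals of $D$ are w-false.
3. $D$ of class III-a. $E_D$: all literals of $D_{\le3\delta+\varepsilon}\cup L(D)$ are w-false.
4. $D$ of class III-b. $E_D$: all literals of $D$ are b-false, and $U_x>\frac12+\beta_x+\gamma$ for all $x\in\mathrm{Un}(D)$.
5. $D$ of class III-b, $x\in\mathrm{Un}(D)$, $C\ni\bar x$ of class III. $E_{D,x,C}$: all literals of $D$ are b-false and all literals of $T(C)\setminus\{\bar x\}$ are w-false.

Each event is determined by the $U_v$ of the literals named in it: at least one and at most $2k$ variables (in item 1, $|D_{\le\theta_D}|\ge\eta k>0$).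

**Claim B.** If no bad event occurs, every clause is satisfied.

*Proof.* Suppose a clause $D$ is false. All its literals are w-false. If $D$ is of class I, II or III-a, then $E_D$ occurs. Let $D$ be of class III-b. By Claim A all its literals are b-false. If every $x\in\mathrm{Un}(D)$ is non-exceptional, then each such $x$ has kept its bias, so "$x$ is false" means $U_x>\frac12+\beta_x+\gamma$, and $E_D$ occurs. If some $x\in\mathrm{Un}(D)$ is exceptional, with witness $C$, then $E_{D,x,C}$ occurs. $\square$

It remains to check the hypotheses of the Local Lemma.

## 9. Probabilities of the bad events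

Different literals of one clause belong to different variables, so their w-false (or b-false) conditions are independent. Two facts are used throughout. First, a heavy or neutral literal is w-false with probability at most $\frac12$, and a light one with probability at most $\frac12+(3L+1)\gamma$. So by (1) and (2)
$$\Pr[u\text{ is w-false}]\le2^{-(1-\eta/2)}\quad\text{for every literal }u. \tag{9}$$
Second, writing $\beta_u$ for the $\beta_v$ of the variable $v$ of $u$, and counting each variable once for every $\theta\in\Theta$ with $v\in V_\theta$,
$$\sum_{u\in D\text{ heavy}}\beta_u-\sum_{u\in D\text{ light}}\beta_u=L\gamma\sum_{\theta\in\Theta}\big(N_D(\theta)k-\ell_D(\theta)k\big)=L\gamma k\sum_{\theta\in\Theta}I_\theta(D). \tag{10}$$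

**Step 1 (class I: the slack $\eta$ absorbs all biases).** We have $\theta_D+\eta\le M_D(\theta_D)\le1$. By (9),
$$\Pr[E_D]\le2^{-(1-\eta/2)(\theta_D+\eta)k}\le2^{-(\theta_D+\eta/2)k},$$
since $(1-\frac\eta2)(\theta_D+\eta)\ge\theta_D+\eta-\frac\eta2$.

**Step 2 (class II: the fixed biases gain more than all else can lose).** Let $\lambda k$ be the number of light $X$-literals in $D$. By (5) and danger, $\lambda\le M_D(\delta+\varepsilon)<\delta+\varepsilon+\eta<0.11$. A heavy literal is w-false with probability $\frac12-\beta_u$, a light one with probability $\frac12+\beta_u+\gamma[v\in X]$, a neutral one with probability $\frac12$. By (1) and (10),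
$$\log_2\Pr[E_D]\le-k-ck\gamma\Big(L\sum_{\theta\in\Theta}I_\theta(D)-\lambda\Big).$$
One of the three $I_\theta(D)$ is at least $\kappa$, and the other two exceed $-(2\eta+\varepsilon)$ by (4). So $\sum_\theta I_\theta(D)\ge\kappa-2(2\eta+\varepsilon)>0.0024$, and the bracket exceeds $200\cdot0.0024-0.11>0.3$. Since $0.3\,c\gamma>8\cdot10^{-10}>2\varepsilon$,
$$\Pr[E_D]\le2^{-(1+2\varepsilon)k}.$$
This is why $L$ is large: the fixed biases of unit $L\gamma$ must outweigh the withdrawable $\gamma$.

**Step 3 (class III-a: enough literals of small or effectively small type).** The literals of $L(D)$ have type $>1-\delta=0.9$, so $L(D)$ is disjoint from $D_{\le3\delta+\varepsilon}$. By (6) at least $(0.297+0.025)k=0.322k$ literals are involved, and by (9)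
$$\Pr[E_D]\le2^{-(1-\eta/2)\,0.322k}\le2^{-0.321k}.$$

**Step 4 (class III-b: the gain from withdrawable biases).** The literals $x\in\mathrm{Un}(D)$ satisfy a condition of probability $\frac12-\beta_x-\gamma$. The other heavy literals have probability $\frac12-\beta_u$, and the light ones, being only b-false, have probability $\frac12+\beta_u$ with no $\gamma$. By (1), (10) and (8), and then (4),
$$\log_2\Pr[E_D]\le-k-ck\gamma\Big(L\sum_{\theta\in\Theta}I_\theta(D)+0.02\Big)\le-k-ck\gamma\big(0.02-3L(2\eta+\varepsilon)\big).$$
Here $3L(2\eta+\varepsilon)=600\,(10^{-5}+10^{-11})<0.0061$, so the bracket exceeds $0.0139$. Since $0.0139\,c\gamma>4\cdot10^{-11}>2\varepsilon$,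
$$\Pr[E_D]\le2^{-(1+2\varepsilon)k}.$$

**Step 5 (the event that a false $D$ meets a withdrawal).** We show that $D$ and the witness fail almost independently, or even less often than that. Since $x$ is unlinked in $D$, $T(C)\cap D=\emptyset$. The variable $x$ does not occur in $T(C)\setminus\{\bar x\}$, because $C\ni\bar x$ contains no other literal of it. So a variable common to $D$ and $T(C)\setminus\{\bar x\}$ occurs as some $u\in D$ and as $\bar u\in T(C)$. Consider the event "$u$ is b-false and $\bar u$ is w-false".

* If $u$ is neutral, it says that $u$ and $\bar u$ are both false: probability $0$.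
* If $u$ is light, it says $U_v\le\frac12+\beta_v$ and $U_v>\frac12+\beta_v$: probability $0$.
* If $u$ is heavy, it says $\frac12+\beta_v<U_v\le\frac12+\beta_v+\gamma[v\in X]$: probability at most $\gamma$. On the other hand $\Pr[u\text{ b-false}]\Pr[\bar u\text{ w-false}]\ge(\frac12-3L\gamma)\cdot\frac12>\gamma$.

In every case the joint probability is at most the product. All other variables belong to only one of the two sets and contribute their own factor. Hence
$$\Pr[E_{D,x,C}]\le\prod_{u\in D}\Pr[u\text{ b-false}]\prod_{u\in T(C)\setminus\{\bar x\}}\Pr[u\text{ w-false}].$$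
By (1), (10) and (4) the first product is at most $2^{-k+ck\gamma\cdot3L(2\eta+\varepsilon)}\le2^{-(1-10^{-10})k}$, as $c\gamma\cdot0.0061<10^{-10}$. By (6), for $k\ge1000$, $|T(C)\setminus\{\bar x\}|\ge0.197k-1\ge0.196k$, so by (9) the second is at most $2^{-(1-\eta/2)0.196k}\le2^{-0.195k}$. Therefore
$$\Pr[E_{D,x,C}]\le2^{-(1.195-10^{-10})k}.$$

## 10. Summing over the events at one variable

Fix a variable $v$. We bound $\sum\Pr[E]$ over all bad events $E$ that involve $U_v$, item by item. A literal $u$ of $v$ lies in exactly $2^{t(u)k}$ clauses.

**Step 6 (class I).** If $U_v$ is involved in $E_D$, then some literal $u$ of $v$ lies in $D_{\le\theta_D}$, so $t(u)\le\theta_D$ and, by Step 1, $\Pr[E_D]\le2^{-(t(u)+\eta/2)k}$. There are at most $2^{t(u)k}$ such $D$ for each of the two literals $u$. Total: at most $2\cdot2^{-\eta k/2}$.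

**Step 7 (the events $E_D$ of classes II and III-b).** At most $2\cdot2^{(1+\varepsilon)k}$ clauses contain $v$, and each event has probability at most $2^{-(1+2\varepsilon)k}$ by Steps 2 and 4. Total: at most $2\cdot2^{-\varepsilon k}$.

**Step 8 (class III-a).** Here $v$ enters through a literal $u\in D_{\le3\delta+\varepsilon}$ or through $u\in L(D)$. In the first case $t(u)\le3\delta+\varepsilon$, and there are at most $2\cdot2^{(0.3+\varepsilon)k}$ such clauses. In the second case $u=x$ is a heavy $X$-literal linked in $D$, and every such $D$ is obtained by choosing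

* a class III clause $C\ni\bar x$: at most $2^{(\delta+\varepsilon)k}$ ways by (5);
* a literal $w\in T(C)\cap D$: at most $k$ ways, since $w\in C$;
* the clause $D\ni w$: at most $2^{(2\delta+\varepsilon)k}$ ways, since $t(w)\le2\delta+\varepsilon$.

So there are at most $k\,2^{(0.3+2\varepsilon)k}$ such $D$. With Step 3, the total is at most $(k+2)\,2^{(0.3+2\varepsilon-0.321)k}\le(k+2)\,2^{-0.02k}$.

**Step 9 (the events $E_{D,x,C}$).** If $v$ is a variable of $D$: at most $2\cdot2^{(1+\varepsilon)k}$ choices of $D$, then $k$ of $x\in D$, then $2^{(\delta+\varepsilon)k}$ of $C\ni\bar x$ by (5). By Step 5 the total is at most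
$$2k\cdot2^{(1.1+2\varepsilon-1.195+10^{-10})k}\le2k\,2^{-0.09k}.$$
If $v$ is a variable of $T(C)\setminus\{\bar x\}$: its literal there has type at most $2\delta+\varepsilon$, so there are at most $2\cdot2^{(2\delta+\varepsilon)k}$ choices of $C$, then $k$ of $\bar x\in C$, then, by the upper bound on $t(x)$ in (5), at most $2^{(1-\delta/2)k}=2^{0.95k}$ of $D\ni x$. The total is at most
$$2k\cdot2^{(0.2+\varepsilon+0.95-1.195+10^{-10})k}\le2k\,2^{-0.04k}.$$
With $t(x)$ up to $1+\varepsilon$ instead of $0.95$ the last exponent would be positive; this is why $V_{\delta/2}$ was excluded from $X$.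

**Step 10 (the Local Lemma).** Adding up, $\sum_{E:\,U_v\text{ involved}}\Pr[E]\le S(k)$ with
$$S(k)=2\cdot2^{-\eta k/2}+2\cdot2^{-\varepsilon k}+(k+2)2^{-0.02k}+2k\,2^{-0.09k}+2k\,2^{-0.04k},$$
which depends only on $k$ and is exponentially small. Every event involves at least one and at most $2k$ variables. So there is $k_0\geq 1000$ such that for all $k\ge k_0$ every event has $\Pr[E]\le S(k)<\frac12$ and its neighbors have total probability at most $2k\,S(k)\le\frac14$. By the Local Lemma some outcome avoids all bad events, and by Claim B the corresponding assignment satisfies every clause. So $F$ is satisfiable, and Theorem 1 is proved. $\blacksquare$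

## 11. Covering families and a one-block formula

We turn to Theorem 2. The building block is a small family of sets that hits every large subset of a ground set from inside.

**Lemma 3.** Fix $\pi\in(0,1)$. For $k\ge2/\pi$, $N=k^3$ and $1\le m\le k$ there is a family $\mathcal S$ of $m$-subsets of an $N$-set with $|\mathcal S|\le3k^3\pi^{-m}$ such that every subset $Q$ with $|Q|\ge\pi N$ contains a member of $\mathcal S$.

*Proof.* Choose the members at random. First, a uniformly random $m$-set lies in a fixed such $Q$ with probability at least $\prod_{j<m}\frac{\pi N-j}{N-j}$. For $0\le j<m$,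
$$\frac{\pi N-j}{N-j}-\Big(\pi-\frac jN\Big)=\frac{j(\pi-j/N)}{N-j}\ge0,$$
because $j\le k\le\pi N$. So the probability is at least
$$\prod_{j<m}\Big(\pi-\frac jN\Big)\ge\pi^m\Big(1-\frac k{\pi N}\Big)^k\ge\pi^m\Big(1-\frac{k^2}{\pi N}\Big)=\pi^m\Big(1-\frac1{\pi k}\Big)\ge\tfrac12\pi^m .$$
Now take $\lceil2N\pi^{-m}\rceil\le3N\pi^{-m}$ independent random $m$-sets. A fixed $Q$ contains none of them with probability at most $(1-\frac12\pi^m)^{2N\pi^{-m}}\le e^{-N}$. There are at most $2^N$ sets $Q$, so the expected number of $Q$ that contain none is at most $2^Ne^{-N}<1$, and some choice leaves no such $Q$. $\square$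

**A formula with one block.** Let us beat $4^k$ with one application. Take a block of $N=k^3$ variables, $p=2^{-1/2}$, $q=1-p=2^{-G(1/2)}$, where $G(\frac12)<1.772$, and $m=\lfloor0.18k\rfloor$. Lemma 3 gives a family $\mathcal R$ for $(\pi,m)=(p,k)$ and a family $\mathcal S$ for $(q,m)$. The clauses are

* $\{\bar y:y\in R\}$ for each $R\in\mathcal R$;
* for each $S\in\mathcal S$, the $2^{k-m}$ clauses consisting of $S$ and one literal of each of $k-m$ fresh variables.

Given an assignment, either at least $pN$ block variables are true, and then some $R$ is all true and its clause is false; or at least $qN$ are false, some $S$ is all false, and one of the $2^{k-m}$ clauses extending it is false. So the formula is unsatisfiable. Up to polynomial factors, a block variable has $\mathrm{occ}(\bar y)\le|\mathcal R|\approx2^{0.5k}$ and $\mathrm{occ}(y)\le|\mathcal S|\,2^{k-m}\lesssim2^{(1.772\cdot0.18+0.82)k}$, with product exponent below $1.64$. A fresh variable has product exponent $2\cdot0.82=1.64$. So all products are at most $2^{1.64k}<3.12^k$ up to polynomial factors.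

The clause $\{\bar y:y\in R\}$ treats true variables as bad, and $S$ treats false ones as bad; with unequal $p$ and $q$ the two literals of $y$ occur with very different frequency. Theorem 2 iterates this in many small stages, with $p$ changing from stage to stage.

## 12. The curve $B(\sigma)$

**Where the curve comes from.** Suppose that at some stage a clause still has $Bk$ places to fill, that $p=2^{-\sigma}$, and that $2^{wk}$ clauses will be created below the current partial clause. Completing at once costs $|\mathcal R|\approx2^{\sigma Bk}$. Filling only a few places, so that $B$ changes by $dB<0$, costs $|\mathcal S|\approx2^{-G(\sigma)\,dB\,k}$, and the exponent $w$ changes by $G(\sigma)\,dB$. The product exponent for the block is about $\sigma B+w$. To keep it constant along the stages we want $d(\sigma B)=-G\,dB$, that is $B'=-B/(\sigma+G)$, with $\sigma$ as parameter. This is the curve used below; the proof does not depend on this heuristic.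

**Step 1 (definition and properties of the curve).** We have $G'(\sigma)=-\frac{2^{-\sigma}}{1-2^{-\sigma}}<0$, so $G$ is decreasing. For $\sigma\in(0,1)$ we have $2^{-\sigma}>\frac12$, so
$$\frac d{d\sigma}\big(\sigma+G(\sigma)\big)=1-\frac{2^{-\sigma}}{1-2^{-\sigma}}<0 .$$
So $\frac1{\sigma+G}$ is increasing on $(0,1]$, and its limit at $0$ is $0$ because $G\to\infty$ there. In particular $I$ is the integral of a function that is continuous on $[0,1]$ once we give it the value $0$ at $0$. Put
$$B(\sigma)=\exp\Big(-\int_0^\sigma\frac{d\rho}{\rho+G(\rho)}\Big),\qquad s(\sigma)=\sigma B(\sigma),\qquad B^*=B(1)=s(1)=e^{-I}=\tau_0/2 .$$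
On $(0,1]$,
$$B'=-\frac B{\sigma+G}<0,\qquad s'=B+\sigma B'=\frac{BG}{\sigma+G}=-G\,B'>0. \tag{11}$$

**Step 2 (discretization).** Fix an integer $n\ge1$, and let $\sigma_i=i/n$, $B_i=B(\sigma_i)$, $s_i=s(\sigma_i)$ for $0\le i\le n$, and $\xi=\max_{i<n}(B_i-B_{i+1})$. For $0\le i<n$ put $p_i=2^{-\sigma_{i+1}}\in[\frac12,1)$, $q_i=1-p_i=2^{-G(\sigma_{i+1})}$, and
$$b_i=B_i\sigma_{i+1},\qquad a_i=(B_i-B_{i+1})\,G(\sigma_{i+1}).$$
These will be the exponents of $|\mathcal R|$ and $|\mathcal S|$. They satisfy
$$b_i\le s_{i+1}+\xi,\qquad a_i\le s_{i+1}-s_i. \tag{12}$$
Indeed $b_i=B_{i+1}\sigma_{i+1}+(B_i-B_{i+1})\sigma_{i+1}\le s_{i+1}+\xi$. By (11), and since $G(\sigma)\ge G(\sigma_{i+1})$ for $\sigma\le\sigma_{i+1}$ and $-B'\ge0$,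
$$s_{i+1}-s_i=\int_{\sigma_i}^{\sigma_{i+1}}G(\sigma)\,(-B'(\sigma))\,d\sigma\ge G(\sigma_{i+1})(B_i-B_{i+1})=a_i .$$
For $i=0$ the integrand tends to $1$ at $0$ and $s$, $B$ are continuous there, so nothing changes.

## 13. The formula built in $n$ stages

**Step 3 (construction).** Let $m_i=\lfloor(1-B_i)k\rfloor$. Since $1=B_0>B_1>\dots>B_n=B^*>0$, for large $k$ we have $0=m_0<m_1<\dots<m_n<k$. *Contexts of stage $i$* will be sets of $m_i$ literals; the only context of stage $0$ is $\emptyset$. Let $k$ also satisfy $k\ge2/\pi$ for each of the finitely many $\pi\in\{p_i,q_i\}$.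

For each context $C$ of stage $i<n$ take a fresh block of $N=k^3$ variables, and two families on it from Lemma 3: $\mathcal R$ with $(\pi,m)=(p_i,\,k-m_i)$ and $\mathcal S$ with $(\pi,m)=(q_i,\,m_{i+1}-m_i)$. For each $R\in\mathcal R$ add the clause $C\cup\{\bar y:y\in R\}$. For each $S\in\mathcal S$ declare $C\cup S$ a context of stage $i+1$.

For each context $C$ of stage $n$ take $k-m_n$ fresh variables and add the $2^{k-m_n}$ clauses consisting of $C$ together with one literal of each fresh variable.

Every clause has exactly $k$ literals, on distinct variables, because the blocks are fresh. The formula of Section 11 has this shape with $n=1$, but with other values of $p$ and $m_1$.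

**Step 4 (unsatisfiability).** Fix an assignment; we follow falsified contexts until we meet a false clause. The context $\emptyset$ is falsified vacuously. Suppose a context $C$ of stage $i<n$ is falsified, meaning that all its literals are false. If at least $p_iN$ variables of its block are true, some $R\in\mathcal R$ is entirely true, and the clause $C\cup\{\bar y:y\in R\}$ is false. Otherwise more than $(1-p_i)N=q_iN$ of them are false, some $S\in\mathcal S$ is entirely false, and $C\cup S$ is a falsified context of stage $i+1$. If we reach a falsified context of stage $n$, one of its $2^{k-m_n}$ clauses is false.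

**Step 5 (sizes of the families).** With $n$ fixed, let $O^*$ hide factors polynomial in $k$. Since $k-m_i\le B_ik+1$ and $m_{i+1}-m_i\le(B_i-B_{i+1})k+1$, Lemma 3 gives
$$|\mathcal R|\le3k^3\,2^{\sigma_{i+1}(B_ik+1)}=O^*(2^{b_ik}),\qquad|\mathcal S|\le3k^3\,2^{G(\sigma_{i+1})((B_i-B_{i+1})k+1)}=O^*(2^{a_ik}).$$

**Step 6 (number of clauses below a context).** Let $W_i$ be the maximum number of clauses created from a stage-$i$ context and its descendants. We claim
$$W_i=O^*\big(2^{(2B^*-s_i+\xi)k}\big). \tag{13}$$
For $i=n$: $W_n=2^{k-m_n}=O^*(2^{B^*k})$, and $2B^*-s_n+\xi=B^*+\xi$. For $i<n$ we have $W_i\le|\mathcal R|+|\mathcal S|\,W_{i+1}$. By (12),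
$$a_i+(2B^*-s_{i+1}+\xi)\le2B^*-s_i+\xi,\qquad b_i\le s_{i+1}+\xi\le B^*+\xi\le2B^*-s_i+\xi,$$
the last two inequalities because $s$ is increasing with $s(1)=B^*$. So (13) follows by downward induction.

**Step 7 (the products).** Let $y$ be a variable of the block of a stage-$i$ context $C$, $i<n$. It occurs negatively only in the clauses $C\cup\{\bar y':y'\in R\}$, and positively only below contexts $C\cup S$ with $y\in S$. So
$$\mathrm{occ}(\bar y)\le|\mathcal R|=O^*(2^{(s_{i+1}+\xi)k}),\qquad\mathrm{occ}(y)\le|\mathcal S|\,W_{i+1}=O^*(2^{(2B^*-s_i+\xi)k}),$$
and the product is $O^*\big(2^{(2B^*+(s_{i+1}-s_i)+2\xi)k}\big)$. For the fresh variables at stage $n$ each literal occurs at most $2^{k-m_n}$ times, so the product is $O^*(2^{2B^*k})$.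

Let $\tau>\tau_0=2B^*$. Since $s$ and $B$ are uniformly continuous on $[0,1]$, we can choose $n$ with $\max_i(s_{i+1}-s_i)+2\xi<\tau-\tau_0$. Then for all large $k$ the polynomial factors are absorbed and all products are at most $2^{\tau k}$. This proves the first part of Theorem 2.

## 14. The numerical bound $2^{\tau_0}<2.61$

We need a lower bound for $I$. Since $\frac1{\sigma+G(\sigma)}$ is increasing on $[0,1]$ (with value $0$ at $0$), the left Riemann sum with step $0.1$ is at most $I$. Lower bounds for the values are:

| $\sigma$ | $0.1$ | $0.2$ | $0.3$ | $0.4$ | $0.5$ | $0.6$ | $0.7$ | $0.8$ | $0.9$ |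
|---|---|---|---|---|---|---|---|---|---|
| $\frac1{\sigma+G(\sigma)}\ge$ | $.249$ | $.317$ | $.368$ | $.408$ | $.440$ | $.463$ | $.480$ | $.491$ | $.498$ |

For example, at $\sigma=0.5$ we have $1-2^{-0.5}=0.29289\ldots$, so $G=1.7715\ldots$, and $1/2.2716>0.440$. The nine entries add up to $3.714$, so $I\ge0.3714>0.37$. Hence $\tau_0=2e^{-I}\le2e^{-0.37}<1.382$, and $2^{\tau_0}<2^{1.382}<2.61$. This completes the proof of Theorem 2. $\blacksquare$
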